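\title{Cubic arc-transitive $k$-circulants with $k$ odd have order at most $6k^2$}

\begin{abstract}
A graph is a $k$-circulant if its automorphism group contains a cyclic semiregular subgroup with $k$ orbits on the vertices. We prove that for odd $k$ a connected cubic arc-transitive $k$-circulant has at most $6k^2$ vertices. The bound is attained for every $k$, equality forces the automorphism group to be solvable, and for even $k$ there is no bound at all. The solvable case rests on the fact that an involution of the cyclic group reverses an edge. The non-solvable case uses the classification of finite simple groups through Schur multipliers and a bound on the orders of cyclic subgroups of simple groups.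
\end{abstract}

\section{Introduction}

All graphs in this paper are finite, simple and connected. A graph is \emph{cubic} if every vertex has degree $3$, and \emph{arc-transitive} if its automorphism group is transitive on \emph{arcs}, that is, on ordered pairs of adjacent vertices. A permutation group is \emph{semiregular} if its only element fixing a point is the identity. For an integer $k\ge1$, a graph is a \emph{$k$-circulant} if its automorphism group contains a cyclic semiregular subgroup $C$ with $k$ orbits on the vertices. All orbits of $C$ have length $m=|C|$, so the graph has order $n=km$. The $1$-circulants are the Cayley graphs of cyclic groups, and a small value of $k$ says that a single automorphism accounts for a large part of the graph.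

For fixed $k$, how large can a cubic $k$-circulant be? Without further symmetry there is no bound: the Cayley graphs of $Z_n$ with connection set $\{1,-1,n/2\}$ are cubic $1$-circulants of every even order $n\geq4$. Arc-transitivity changes this. A cubic arc-transitive $1$-circulant has at most $6$ vertices (Proposition~\ref{prop:k1}). It is known that for every odd $k$ there is a cubic arc-transitive $k$-circulant of order $6k^2$, and that $6k^2$ is an upper bound for the order when $k$ is squarefree and coprime to $6$. The problem whether $6k^2$ is an upper bound for every odd $k$ comes from Giudici, Kov\'acs, Li and Verret~\cite{GKLV}. The answer is yes.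

\begin{theorem}\label{thm:main}
Let $k$ be odd and let $\Gamma$ be a cubic arc-transitive $k$-circulant of order $n$. Then $n\le 6k^2$.
\end{theorem}

The proof gives more precise information.

\begin{theorem}\label{thm:refined}
Let $k$ be odd, let $\Gamma$ be a cubic graph of order $n$, let $C\le\operatorname{Aut}\Gamma$ be cyclic and semiregular with $k$ orbits, and let $G\le\operatorname{Aut}\Gamma$ be an arc-transitive group containing $C$. If $G$ is non-solvable, then $n<6k^2$. If $G$ is solvable, then either $n\equiv2\pmod 4$ and $n\le6k^2$, or $n\equiv4\pmod8$ and $n\le4k^2$. In particular, $n=6k^2$ forces $\operatorname{Aut}\Gamma$ to be solvable.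
\end{theorem}

\begin{theorem}\label{thm:examples}
For every $k\ge1$ there is a cubic arc-transitive $k$-circulant of order exactly $6k^2$. For every even $k$ there are cubic arc-transitive $k$-circulants of arbitrarily large order.
\end{theorem}

Theorem~\ref{thm:main} is Theorem~\ref{thm:refined} for $G=\operatorname{Aut}\Gamma$. Since $k=n/m$, for any constant $\lambda$ the inequality $n\le\lambda k^2$ is equivalent to $m^2\le\lambda n$, and likewise for strict inequalities. So we have to prove
\[
m^2\le 6n ,
\]
that is, that a cyclic semiregular group with an odd number of orbits has order at most about $\sqrt n$. As $|G|/n$ is bounded by a theorem of Tutte, this is a statement about cyclic subgroups of the group $G$, and we prove it one prime at a time.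

Section~\ref{sec:examples} treats $k=1$, proves Theorem~\ref{thm:examples}, and shows on these examples where the square root and the parity condition come from. Section~\ref{sec:groups} contains the tool used at every prime: if a cyclic $p$-group is larger than the square root of the $p$-part of a solvable normal subgroup, then a suitable quotient has a very restricted normal $p$-subgroup. Section~\ref{sec:cubic} turns the parity of $k$ into a condition on Sylow $2$-subgroups that passes to quotient graphs. Section~\ref{sec:solvable} settles solvable groups, and Sections~\ref{sec:setup}--\ref{sec:II} the non-solvable ones.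

The solvable case is independent of the classification of finite simple groups. The non-solvable case uses it through the Schreier conjecture, the Schur multipliers of the simple groups \cite[\S6.1]{GLS}, \cite{ATLAS}, the list of simple groups of order less than $10^6$ and element orders in \cite{ATLAS}, and Vdovin's theorem~\cite{Vdovin}.

\medskip\noindent\textbf{Notation.} Groups act on the right. For an integer $x$ and a prime $p$, $x_p$ and $x_{p'}$ are the $p$-part and the $p'$-part of $x$, and $|H|_p$ is the $p$-part of $|H|$. For a cyclic group $C$, $C_p$ is its Sylow $p$-subgroup and $C_{2'}$ its largest subgroup of odd order. $O_p(H)$ and $O_{p'}(H)$ are the largest normal $p$-subgroup and the largest normal subgroup of order prime to $p$; $\operatorname{rad}H$ is the largest solvable normal subgroup; $H^{(\infty)}$ is the last term of the derived series, the smallest normal subgroup with solvable quotient. For a $p$-group $P$, $\Phi(P)$ is the Frattini subgroup and $\Omega_1(P)$ the subgroup generated by the elements of order $p$. $Z_r$ is cyclic of order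 $r$; $D_{2^j}$, $Q_{2^j}$, $SD_{2^j}$ are the dihedral, generalized quaternion and semidihedral groups of order $2^j$, with $D_4=Z_2^2$ the four-group.

\section{Examples, and the role of parity}\label{sec:examples}

\subsection*{The case $k=1$}

\begin{proposition}\label{prop:k1}
A cubic edge-transitive $1$-circulant has order $4$ or $6$.
\end{proposition}

\begin{proof}
The graph is a Cayley graph of $Z_n$ with a connection set of three elements closed under negation. So $n=2r$, the connection set is $\{x,-x,r\}$ with $x\ne-x$, and $x$ and $r$ generate $Z_n$. Write a $4$-cycle as a cyclic sequence of four steps from $\{x,-x,r\}$ with sum $0$, in which no step is followed by its negative. If no step is $r$, then $4x=0$; then $x$ has order $4$, so $r=2x$ and $n=4$. If exactly one step is $r$, then $3x=r$; then $x$ generates $Z_n$ and $6x=0$, so $n=6$ (as $n$ is even and $x\neq -x$). Otherwise the steps are $x,r,-x,r$, because $2x\ne0$. Hence for $n\geq8$ the edge $\{0,x\}$ lies in exactly one $4$-cycle, namely $(0,x,x+r,r)$, while $\{0,r\}$ lies in the two $4$-cycles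 $(0,\pm x,\pm x+r,r)$. The graph is then not edge-transitive.
\end{proof}

Both orders occur: $K_4$ and $K_{3,3}$ are the Cayley graphs of $Z_4$ and $Z_6$ with connection sets $\{1,-1,2\}$ and $\{1,-1,3\}$. They satisfy $m^2=4n$ and $m^2=6n$, and they are the smallest instances of the two solvable cases of Theorem~\ref{thm:refined}.

\subsection*{Honeycomb graphs}

Let $\omega=e^{2\pi i/3}$, let $I$ be a proper nonzero ideal of $\mathbb Z[\omega]$, let $\mathcal R=\mathbb Z[\omega]/I$ and $\Delta=\{0,1,1+\omega\}$. The graph $\Gamma(I)$ has white vertices $W_z$ and black vertices $B_z$ for $z\in\mathcal R$, and $W_z$ is adjacent to $B_{z+d}$ for $d\in\Delta$. To picture it, place $W_z$ at $z$ and $B_u$ at $u-(2+\omega)/3$ in the complex plane. All edges then have length $1/\sqrt3$, and $\Gamma(I)$ is the honeycomb drawn on the torus $\mathbb C/I$.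

The differences of distinct elements of $\Delta$ are $\pm1,\pm\omega,\pm(1+\omega)=\mp\omega^2$. They are units, hence nonzero in $\mathcal R$, so $\Gamma(I)$ is simple and cubic. They generate $\mathbb Z[\omega]$ additively, so $\Gamma(I)$ is connected. The following maps are automorphisms:
\begin{itemize}
\item the translations $\tau_x\colon W_z\mapsto W_{z+x},\ B_u\mapsto B_{u+x}$ for $x\in\mathcal R$;
\item $\rho\colon W_z\mapsto W_{\omega z},\ B_u\mapsto B_{\omega u+1}$, because $\omega\Delta+1=\{1,1+\omega,0\}=\Delta$; it fixes $W_0$ and permutes its neighbors cyclically, $B_0\to B_1\to B_{1+\omega}\to B_0$;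
\item $h\colon W_z\mapsto B_{-z},\ B_u\mapsto W_{-u}$, because $W_{-z-d}$ is adjacent to $B_{-z}$.
\end{itemize}
The translations and $h$ generate a vertex-transitive group, and $\rho$ is transitive on the neighbors of $W_0$. So $\Gamma(I)$ is arc-transitive of order $2|\mathcal R|$, and $|\mathcal R|=|\alpha|^2$ if $I=(\alpha)$.

\begin{proof}[Proof of Theorem~\ref{thm:examples}]
In both parts $I=(j\beta)$, where $j\geq1$ is an integer and $\beta\bar\beta=p$ is a prime. Then $|\mathcal R|=j^2p$, and $\tau_1$ has order $jp$. Indeed, if $j\beta$ divides an integer $r$, then $r/j\in\mathbb Z[\omega]\cap\mathbb Q=\mathbb Z$, and taking norms gives $p\mid(r/j)^2$, so $jp\mid r$; conversely $j\beta$ divides $jp$.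

\emph{Order $6k^2$.} Let $I=(k\sqrt{-3})$. Then $|\mathcal R|=3k^2$, and $\bar I=I$, so complex conjugation acts on $\mathcal R$. Define $g\colon W_z\mapsto B_{\bar z+1},\ B_u\mapsto W_{\bar u}$. The edge $\{W_z,B_{z+d}\}$ is mapped to $\{B_{\bar z+1},W_{\bar z+\bar d}\}$, and the indices differ by $1-\bar d$. Since $1-\bar\Delta=\{1,0,-\omega^2\}=\Delta$, the map $g$ is an automorphism. We have $g^2=\tau_1$, of order $3k$. Odd powers of $g$ interchange the colors and even powers are translations, so $\langle g\rangle$ is semiregular of order $6k$. It has $6k^2/6k=k$ orbits.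

\emph{Even $k=2j$.} Let $p\equiv1\pmod3$ be a prime, write $p=\pi\bar\pi$ in $\mathbb Z[\omega]$, and let $I=(j\pi)$. The semiregular group $\langle\tau_1\rangle$ of order $jp$ has $2j^2p/jp=k$ orbits, and the order $2j^2p$ is unbounded as $p$ grows.
\end{proof}

\subsection*{What an odd number of orbits does}

Take $j=1$ in the second family: $\Gamma=\Gamma((\pi))$ has order $2p$, and the translations form a cyclic group of order $p$ with two orbits. Let $N$ be generated by the translations and $\rho$; it has order $3p$. Computing on both colors gives $\rho^{-1}\rho^h=\tau_{-1}$ and $\tau_x^{\,h}=\tau_{-x}$, so $h$ normalizes $N$ and $G=N\langle h\rangle$ is arc-transitive of order $6p$. A cyclic semiregular subgroup of $G$ that contains the translations and has an odd number of orbits has even order, because $n$ is even. So it contains an involution $t$ that centralizes the translations. But $t$ is conjugate to $h$ by Sylow's theorem, and $h$ inverts the translations. The inversion is no accident: for any involution $t$ and any element $a$, the element $u=a^{-1}a^t$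 satisfies $u^t=u^{-1}$.

In the first family with $k$ odd, the involution $t=g^{3k}$ acts on the translations by $\tau_x\mapsto\tau_{\bar x}$. It centralizes $\tau_1$ and inverts $\tau_{\sqrt{-3}}$. The group $C_{2'}=\langle\tau_1\rangle$ fills only the direction fixed by $t$: its order is $3k$, the square root of the order $9k^2$ of the group generated by the translations and $\rho$.

This is the mechanism of the solvable case. For odd $k$ the group $C$ contains an involution $t$ reversing an edge. It centralizes $C_{2'}$ and inverts $a^{-1}a^t$, where $a$ is a rotation of order $3$ at a vertex, so the group must have room for a fixed and an inverted direction.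

\section{Group-theoretic tools}\label{sec:groups}

\subsection*{Standard facts}

Throughout, $p$ is a prime and all groups are finite.

\begin{itemize}
\item[(F1)] If $R$ is solvable and $O_{p'}(R)=1$, then $P=O_p(R)$ is the Fitting subgroup of $R$, so $C_R(P)\le P$, and $P\ne1$ unless $R=1$. Groups of odd order are solvable (Feit--Thompson), and so are groups of order $p^aq^b$ (Burnside).
\item[(F2)] Let $\alpha$ be an automorphism of order prime to $p$ of a $p$-group $P$. Then $\alpha=1$ if $\alpha$ acts trivially on $P/\Phi(P)$, or on all factors of an $\alpha$-invariant normal series of $P$, or, for $p$ odd and $P$ cyclic, on $\Omega_1(P)$. Two consequences: in the situation of (F1) the kernel of the action of $R$ on $P/\Phi(P)$ is a normal $p$-subgroup containing $P$, hence equal to $P$; and a $2$-group generated by two elements has a solvable automorphism group, an extension of a $2$-group by a subgroup of $GL_2(2)\cong S_3$.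
\item[(F3)] In a group of nilpotency class at most $2$, $[x,y]^r=[x^r,y]$ and $(xy)^r=x^ry^r[y,x]^{r(r-1)/2}$. Hence for $p$ odd and $P$ of class at most $2$, $\Omega_1(P)$ has exponent dividing $p$. A $p$-group with a unique subgroup of order $p$ is cyclic or generalized quaternion. For $p$ odd, a noncyclic $p$-group has a normal subgroup isomorphic to $Z_p^2$.
\item[(F4)] A noncyclic $2$-group of order $2^j\ge8$ with a cyclic maximal subgroup is one of the following. Here $SD_{2^j}$ and $M_{2^j}$ are generated by $x$ of order $2^{j-1}$ and an involution $y$ with $x^y=x^{2^{j-2}-1}$ and $x^y=x^{2^{j-2}+1}$, respectively.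
\[
\begin{array}{l|l}
\text{group}&\text{noncyclic maximal subgroups}\\ \hline
Z_{2^{j-1}}\times Z_2 & Z_{2^{j-2}}\times Z_2\\
D_{2^j} & D_{2^{j-1}}\\
Q_{2^j} & Q_{2^{j-1}}\ (\text{none if } j=3)\\
SD_{2^j}\ (j\ge4) & D_{2^{j-1}},\ Q_{2^{j-1}}\\
M_{2^j}\ (j\ge4) & Z_{2^{j-2}}\times Z_2
\end{array}
\]
The groups $D_{2^j}$, $Q_{2^j}$, $SD_{2^j}$ have center of order $2$ with quotient $D_{2^{j-1}}$.
\item[(F5)] (Burnside.) If a Sylow $p$-subgroup $Q$ of $G$ satisfies $N_G(Q)=C_G(Q)$, then $G$ has a normal $p$-complement. This holds if $p=2$ and $Q$ is cyclic; by (F1), a group with cyclic Sylow $2$-subgroups is solvable.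
\item[(F6)] If $Q$ is a Sylow $p$-subgroup of $G$, then $Q\cap Z(G)\cap G'\le Q'$. Indeed, for $z$ in the left side the transfer $G\to Q/Q'$ maps $z$ to $z^{|G:Q|}Q'$ because $z$ is central, and to $1$ because $z\in G'$; and $|G:Q|$ is prime to $p$.
\end{itemize}

\subsection*{The excess of a cyclic $p$-subgroup}

A cyclic group meets a group of exponent $p$ in at most $p$ elements. So a cyclic subgroup can exceed the square root of the order of a group only at those normal sections of exponent $p$ that have order $p$. The next two lemmas make this precise.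

\begin{lemma}\label{lem:cyclic}
Let $p$ be odd and let $P$ be a $p$-group in which every characteristic subgroup of exponent $p$ has order $p$. Then $P$ is cyclic.
\end{lemma}

\begin{proof}
If $B$ is a characteristic abelian subgroup of $P$, then $|\Omega_1(B)|\le p$, so $B$ is cyclic. By P.~Hall's theorem \cite[5.4.9]{Gor}, a $p$-group of odd order all of whose characteristic abelian subgroups are cyclic is a central product of a cyclic group and an extraspecial or trivial group; in particular it has class at most $2$. By (F3), $\Omega_1(P)$ has exponent dividing $p$, hence order at most $p$, and $P$ is cyclic.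
\end{proof}

For a cyclic $p$-subgroup $X$ of a group $R$ we call $|X|^2/|R|_p$ the \emph{excess} of $X$ in $R$. It is a power of $p$ with integer exponent.

\begin{lemma}\label{lem:excess}
Let $R$ be a solvable normal subgroup of $G$ and let $X\le R$ be a cyclic $p$-group whose excess $f$ in $R$ is greater than $1$. Then there is a normal subgroup $K$ of $G$ with $K\le R$ such that, with $\sharp$ denoting images in $G/K$ and $P=O_p(R^\sharp)$:
\begin{itemize}
\item[(a)] $|X^\sharp|^2/|R^\sharp|_p\ge f$;
\item[(b)] $O_{p'}(R^\sharp)=1$, $P\ne1$ and $C_{R^\sharp}(P)\le P$;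
\item[(c)] $|X^\sharp\cap B|^2>|B|$ for every normal subgroup $B$ of $G^\sharp$ with $1\ne B\le P$, in particular for every nontrivial characteristic subgroup $B$ of $P$; so $|B|=p$ if $B$ has exponent $p$;
\item[(d)] if $p$ is odd, then $P$ is cyclic, $\Omega_1(P)\le X^\sharp$, and every element of $G^\sharp$ of order prime to $p$ that centralizes $X^\sharp$ centralizes $P$.
\end{itemize}
\end{lemma}

\begin{proof}
For $K\trianglelefteq G$ with $K\le R$ let $f(K)$ be the excess of $XK/K$ in $R/K$; so $f(1)=f$. Choose $K$ maximal subject to $f(K)\ge f$; this is (a). If $B\le R^\sharp$ is normal in $G^\sharp$ with preimage $K_B$, then passing from $K$ to $K_B$ divides the order of $X^\sharp$ by $|X^\sharp\cap B|$ and the $p$-part of $|R^\sharp|$ by $|B|_p$: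
\[
f(K_B)=f(K)\,|B|_p\,/\,|X^\sharp\cap B|^2 .
\]
For $B=O_{p'}(R^\sharp)$ this gives $f(K_B)=f(K)$, so $B=1$ by maximality. Also $R^\sharp\ne1$, since $f(R)=1<f$. Now (b) follows from (F1). For $1\ne B\le P$, maximality gives $f(K_B)<f\le f(K)$, which is the inequality in (c); if $B$ has exponent $p$, then $|X^\sharp\cap B|\le p$ and $|B|<p^2$. For $p$ odd, $P$ is cyclic by Lemma~\ref{lem:cyclic}, (c) for $B=\Omega_1(P)$ gives $\Omega_1(P)\le X^\sharp$, and the last claim follows from (F2).
\end{proof}

\section{Cubic arc-transitive groups and odd triples}\label{sec:cubic}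

In this section $G$ acts faithfully and arc-transitively on a cubic graph $\Gamma$ with $n$ vertices; $n$ is even. $\Gamma(v)$ is the set of neighbors of $v$.

\subsection*{Stabilizers, normal subgroups and quotients}

By theorems of Tutte and of Djokovi\'c and Miller~\cite{DM}, $|G_v|=3\cdot2^{s-1}$ with $1\le s\le5$,
\[
G_v\cong Z_3,\ S_3,\ S_3\times Z_2,\ S_4,\ S_4\times Z_2\qquad\text{for } s=1,2,3,4,5,
\]
and for $s=3$ and $s=5$ some involution of $G$ reverses an edge; by arc-transitivity every edge is then reversed by an involution. We keep the meaning of $s$, and we let $a$ be an element of order $3$ fixing a vertex.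

\begin{lemma}\label{lem:stab}
\begin{itemize}
\item[(a)] Cyclic $2$-subgroups of $G_v$ have order at most $4$, and order $4$ only if $s\ge4$.
\item[(b)] All subgroups of order $3$ that fix a vertex are conjugate in $G$.
\item[(c)] If $g\in G$ reverses the edge $\{v,w\}$, then $G=\langle G_v,g\rangle$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) is read off from the list, and (b) follows from vertex-transitivity and Sylow's theorem in $G_v$. In (c) let $H=\langle G_v,g\rangle$. The orbit $v^H$ contains $w$, hence $\Gamma(v)=w^{G_v}$, hence the neighbors of each of its vertices. By connectedness $H$ is vertex-transitive, and it contains $G_v$.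
\end{proof}

\begin{lemma}\label{lem:normal}
Let $Y\trianglelefteq G$.
\begin{itemize}
\item[(a)] If $Y$ is not semiregular, then $a\in Y$, $Y_v$ is transitive on $\Gamma(v)$ for every $v$, $Y$ is edge-transitive with $\delta\le2$ vertex orbits, and $|G/Y|=\delta\,|G_v:Y_v|$ is a power of $2$.
\item[(b)] If $s\ge2$, then $G/G'$ is a $2$-group.
\item[(c)] If $G/Y$ is non-solvable, then $Y$ is semiregular with at least $3$ orbits.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The stabilizers $Y_v$ are conjugate in $G$. If $Y_v$ fixes $\Gamma(v)$ pointwise, then $Y_v\le Y_w$ for $w\in\Gamma(v)$, so $Y_v=Y_w$, and $Y_v=1$ by connectedness. So if $Y_v\ne1$, it induces on $\Gamma(v)$ a nontrivial normal subgroup of $Z_3$ or $S_3$, which is transitive. Then $3$ divides $|Y_v|$, and $a\in Y$ by Lemma~\ref{lem:stab}(b). Edges with a common vertex lie in the same $Y$-orbit, so $Y$ is edge-transitive, and every vertex is in the orbit of one of the two ends of a fixed edge. The orbits of the normal subgroup $Y$ have equal length $n/\delta$, which gives the formula for $|G/Y|$.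

(b) For $s\ge2$ the derived subgroup of $G_v$ contains the elements of order $3$. Apply (a) to $G'$.

(c) By (a), $Y$ is semiregular. If it had $\delta\le2$ orbits, then $|G/Y|=\delta|G_v|$ would divide $2^5\cdot3$, and $G/Y$ would be solvable.
\end{proof}

For $Y\trianglelefteq G$ the \emph{quotient graph} $\Gamma_Y$ has the $Y$-orbits as vertices, two distinct orbits being adjacent if some edge of $\Gamma$ joins them. If $Y$ is intransitive, no edge lies inside an orbit: otherwise all edges would, by edge-transitivity of $G$, contrary to connectedness.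

\begin{lemma}\label{lem:quot}
If $Y\trianglelefteq G$ has at least $3$ orbits, then $Y$ is semiregular, $\Gamma_Y$ is a connected cubic graph, and $G/Y$ acts on it faithfully and arc-transitively with stabilizers $G_vY/Y\cong G_v$.
\end{lemma}

\begin{proof}
$Y$ is semiregular by Lemma~\ref{lem:normal}(a). The $Y$-orbits induce a $G_v$-invariant partition of $\Gamma(v)$, so the three neighbors of $v$ lie in one orbit or in three different ones. In the first case $\Gamma_Y$ is connected of valency $1$ and has two vertices. So $\Gamma_Y$ is cubic and $G$ is transitive on its arcs. Let $Y_1\ge Y$ be the kernel of $G$ on the set of $Y$-orbits. Then $(Y_1)_v$ fixes $\Gamma(v)$ pointwise, so $Y_1$ is semiregular by Lemma~\ref{lem:normal}(a); it has the same orbits as $Y$, so $Y_1=Y$. The stabilizer in $G$ of the orbit $v^Y$ is $G_vY$.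
\end{proof}

\begin{lemma}\label{lem:few}
Let $Y\trianglelefteq G$ be semiregular with at most $2$ orbits. Then $s\le2$. If $Y$ has two orbits, then $Y\langle a\rangle\trianglelefteq G$.
\end{lemma}

\begin{proof}
We show that an element $g\in G_v$ fixing $\Gamma(v)$ pointwise is trivial; then $G_v\le S_3$.

Let $Y$ be regular and $\Gamma(v)=\{v^{y_1},v^{y_2},v^{y_3}\}$ with $y_i\in Y$. Then $v^{g^{-1}y_ig}=v^{y_i}$, so $g$ centralizes each $y_i$. The $y_i$ generate $Y$ by connectedness, so $g$ fixes $v^y$ for all $y\in Y$.

Let $Y$ have two orbits. Every edge joins the two orbits and $Y$ is regular on each, so every $Y$-orbit of edges contains exactly one edge at each vertex, and there are three such orbits. The element $g$ permutes them and fixes the three edges at $v$, so it preserves each. Hence, if $g$ fixes a vertex, it fixes the three edges at it and so its neighbors. By connectedness $g=1$. Finally $YG_v$ has index $2$ in $G$, and $Y\langle a\rangle/Y$ is characteristic in $YG_v/Y\cong G_v\le S_3$, where $v$ is a vertex fixed by $a$.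
\end{proof}

\subsection*{Odd triples}

We shall often pass to quotient graphs, and the image of $C$ need not be semiregular there. What survives is the consequence of the parity of $k$ for Sylow $2$-subgroups.

\begin{definition}\label{def:odd}
Let $C\le G$ be cyclic. We call $(\Gamma,G,C)$ an \emph{odd triple} if there are a Sylow $2$-subgroup $U$ of $G$ and a vertex $v$ such that $C_2\le U$, $U_v$ is a Sylow $2$-subgroup of $G_v$, and $U=C_2U_v$.
\end{definition}

For an odd triple, $U$ and $v$ are as in the definition, and for $Y\trianglelefteq G$ we write $Y_2=U\cap Y$, a Sylow $2$-subgroup of $Y$.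

\begin{lemma}\label{lem:odd}
\begin{itemize}
\item[(a)] If $C\le G$ is cyclic and semiregular with an odd number of orbits, then $(\Gamma,G,C)$ is an odd triple and $|C_2|=n_2$.
\end{itemize}
Let $(\Gamma,G,C)$ be an odd triple.
\begin{itemize}
\item[(b)] If $Y\trianglelefteq G$ has at least $3$ orbits, then $(\Gamma_Y,G/Y,CY/Y)$ is an odd triple.
\item[(c)] $v^U=v^{C_2}$ has length $n_2$; so $|C_2|\ge n_2\ge2$.
\item[(d)] $C$ lies in no normal subgroup of $G$ with exactly two orbits.
\item[(e)] If $s=1$, then $U=C_2$ is cyclic and $G$ is solvable.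
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $n=k|C|$ with $k$ odd, $|C_2|=n_2$. Let $U$ be a Sylow $2$-subgroup containing $C_2$. The $U$-orbits have $2$-power lengths with sum $n$, so some orbit $v^U$ has length at most $n_2$. It contains $v^{C_2}$, of length $n_2$. So $C_2$ is transitive on $v^U$, that is, $U=C_2U_v$, and $|U_v|=|G|_2/n_2=|G_v|_2$.

(b) $UY/Y$ is a Sylow $2$-subgroup of $G/Y$, it contains $C_2Y/Y=(CY/Y)_2$, and it is the product of $C_2Y/Y$ and $U_vY/Y$. As $Y\cap G_v=1$, the group $U_vY/Y$ is a Sylow $2$-subgroup of the stabilizer $G_vY/Y$ of $v^Y$. It therefore equals the stabilizer of $v^Y$ in the $2$-group $UY/Y$.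

(c) $|U:U_v|=|G|_2/|G_v|_2=n_2$.

(d) Suppose $C\le Y\trianglelefteq G$ and $Y$ has two orbits. Then $C_2\le Y_2$, and $(Y_2)_v=U_v\cap Y_v$ is a Sylow $2$-subgroup of $Y_v\trianglelefteq G_v$. So $|v^{C_2}|\le|v^{Y_2}|=|Y|_2/|Y_v|_2=n_2/2$, contrary to (c).

(e) Here $U_v=1$; use (F5).
\end{proof}

In an odd triple the cyclic group $C_2$ has index at most $|U_v|\le16$ in $U$. For semiregular normal subgroups the index is smaller still.

\begin{lemma}\label{lem:block}
Let $(\Gamma,G,C)$ be an odd triple and $Y\trianglelefteq G$ semiregular. Let $\langle c\rangle$ be the setwise stabilizer in $C_2$ of $v^{Y_2}$, let $E=Y_2\langle c\rangle$ and $d=|E:Y_2|$. Then: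
\begin{itemize}
\item[(a)] $E_v$ is a cyclic complement to $Y_2$ in $E$; so $d\in\{1,2,4\}$, and $d=4$ only if $s\ge4$;
\item[(b)] $C_2\cap Y=\langle c\rangle\cap Y_2$ has index at most $d$ in $Y_2$;
\item[(c)] if $C_2$ is semiregular, then $|c|=|Y_2|$ and the index in {\rm(b)} is $d$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $Y_2\trianglelefteq U$, the set $B=v^{Y_2}$ is a block for $U$ on $v^U$. As $C_2$ is transitive on $v^U$, the group $\langle c\rangle$ is transitive on $B$. So $|c|\ge|B|=|Y_2|$, with equality if $C_2$ is semiregular. $E$ preserves $B$ and $Y_2$ is regular on $B$, so $E_v$ is a complement to $Y_2$ and $E_v\cong E/Y_2\cong\langle c\rangle/(\langle c\rangle\cap Y_2)$ is cyclic of order $d$. Lemma~\ref{lem:stab}(a) gives (a). Elements of $C_2\cap Y\le Y_2$ preserve $B$, so they lie in $\langle c\rangle$. Finally $|Y_2:\langle c\rangle\cap Y_2|=|Y_2|\,d/|c|$.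
\end{proof}

\section{The solvable case}\label{sec:solvable}

\subsection*{Two types of solvable odd triples}

A nearly cyclic Sylow $2$-subgroup leaves almost no room for an element of order $3$ to act on a normal $2$-subgroup. This reduces solvable groups to two types, modeled on $K_{3,3}$ and $K_4$.

\begin{proposition}\label{prop:structure}
Let $(\Gamma,G,C)$ be an odd triple with $G$ solvable, and let $H=O_{2'}(G)$. Then one of the following holds.
\begin{itemize}
\item[(i)] $N=\langle a^G\rangle$ has odd order and two orbits, $|N_v|=3$, $n=\frac23|N|$, $n_2=2$ and $s\le3$.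
\item[(ii)] $H$ is semiregular, $\Gamma_H=K_4$, $G/H\cong S_4$, $C_2H/H\cong Z_4$, $n=4|H|$, $n_2=4$ and $s=2$.
\end{itemize}
\end{proposition}

\begin{proof}
Suppose first that $a\in H$. Then $N\le H$ has odd order, and $N_v$ is a nontrivial normal subgroup of odd order of $G_v$. So $|N_v|=3$, and $s\le3$ because $S_4$ and $S_4\times Z_2$ have no normal subgroup of order $3$. By Lemma~\ref{lem:normal}(a), $N$ has at most two orbits, each of odd length $|N|/3$; as $n$ is even, there are two. This is (i).

Now let $a\notin H$. Then $H$ is semiregular by Lemma~\ref{lem:normal}(a), and intransitive since $n$ is even. If it had two orbits, $H\langle a\rangle$ would be a normal subgroup of odd order by Lemma~\ref{lem:few}, so $a\in H$. Hence $H$ has at least three orbits, and by Lemmas~\ref{lem:quot} and~\ref{lem:odd}(b) we may pass to $\Gamma_H$. So assume $O_{2'}(G)=1$; we must show that $\Gamma=K_4$, $G=S_4$, $C_2\cong Z_4$.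

Let $Q=O_2(G)$. By (F1) and (F2), $Q\ne1$ and $G/Q$ acts faithfully on $Q/\Phi(Q)$. As $a\notin Q$, the group $Q$ is semiregular, so $G_v$ embeds in $G/Q$. By Lemma~\ref{lem:block}, $Q$ has a cyclic subgroup of index at most $d$.

If $d=4$, then $s\ge4$, and $Q$ is generated by three elements, so $G/Q$ embeds in the simple group $GL_3(2)$ of order $168$. Now $|G_v|\in\{24,48\}$ divides $|G/Q|$, a proper divisor of $168$; so $|G_v|=24=|G/Q|$. Then $Q$ is transitive, contrary to Lemma~\ref{lem:few}.

So $d\le2$, and $Q$ is cyclic or has a cyclic maximal subgroup. Since $a$ acts nontrivially on $Q/\Phi(Q)$, this group is $Z_2^2$, and $a$ permutes the three maximal subgroups of $Q$ transitively. So all three are cyclic, and $Q\cong Z_2^2$ or $Q_8$ by (F4). Also $G/Q\le GL_2(2)\cong S_3$, and $n=|Q|\,|G/Q|/|G_v|$ is $|Q|$ or $2|Q|$. If $n=2|Q|$, then $|G_v|=3$, and the noncyclic group $Q$ lies in the cyclic group $U$ by Lemma~\ref{lem:odd}(e), which is absurd. So $n=|Q|$, and $C_2$ is transitive by Lemma~\ref{lem:odd}(c), hence regular, being abelian. Proposition~\ref{prop:k1}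 excludes $n=8$. So $n=4$, $\Gamma=K_4$, and $G\le S_4$ contains a $4$-cycle and an element of order $3$, so $G=S_4$ and $|G_v|=6$.
\end{proof}

\subsection*{Bounds for the odd primes}

In type (i) we shall see that $N=\langle a,a^t\rangle$, where $t$ is the involution of $C$. For $p\ge5$ the argument of Section~\ref{sec:examples} then works in general.

\begin{lemma}\label{lem:p5}
Let $N$ be a normal subgroup of odd order of a group $N\langle t\rangle$ with $t^2=1$. Suppose $N=\langle a,a^t\rangle$ with $a^3=1$. Let $p\ge5$ and let $x\in N$ be a $p$-element commuting with $t$. Then $|x|^2\le|N|_p$.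
\end{lemma}

\begin{proof}
Suppose not, and apply Lemma~\ref{lem:excess} to $\langle x\rangle\le N\trianglelefteq N\langle t\rangle$. The hypotheses hold in the quotient, so we may assume $K=1$. Then $P=O_p(N)$ is centralized by $t$, and $C_N(P)\le P$. Put $b=a^t$. For $y\in P$ we have $y^a=(y^a)^t=(y^t)^{b}=y^b$. So $u=a^{-1}b$ centralizes $P$, hence $u\in P$ and $u^t=u$. But $u^t=b^{-1}a=u^{-1}$, and $u$ has odd order, so $u=1$. Thus $N=\langle a\rangle$, which contradicts $P\ne1$.
\end{proof}

For $p=3$ this argument ends with $N=\langle a\rangle$ and $x=a^{\pm1}$, which violates the inequality. In the graph this is excluded because $x$ fixes no vertex. The difficulty is that this property does not pass to quotients: in $\langle a,b\rangle\cong Z_3^2$ the element $x=ab$ lies in neither $\langle a\rangle$ nor $\langle b\rangle$, but it becomes $a^2$ modulo $\langle ab^{-1}\rangle$. The prime $3$ therefore needs a separate induction, in which $t$ plays no role.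

\begin{lemma}\label{lem:3gp}
Let $N$ be a noncyclic $3$-group generated by two elements of order $3$. Then $|x|^2\le|N|$ for all $x\in N$.
\end{lemma}

\begin{proof}
We use induction on $|N|$. By (F3) there is a normal subgroup $B\cong Z_3^2$. If $N/B$ is noncyclic, it satisfies the hypothesis, and $|x|=|\langle x\rangle\cap B|\,|xB|\le3|xB|$ gives $|x|^2\le9|N/B|=|N|$. If $N/B$ is cyclic, then $|N/B|\le3$, so $|N|\in\{9,27\}$ and $N$ has class at most $2$. Then $N=\Omega_1(N)$ has exponent $3$ by (F3), and $|x|^2\le9$.
\end{proof}

\begin{lemma}\label{lem:p3}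
Let $N=\langle a,b\rangle$ have odd order, $a^3=b^3=1$, and let $x\in N$ be a $3$-element such that
\begin{itemize}
\item[(S)] $\langle x\rangle$ meets every conjugate of $\langle a\rangle$ and of $\langle b\rangle$ trivially.
\end{itemize}
Then $|x|^2\le|N|_3$.
\end{lemma}

\begin{proof}
Let $N$ be a counterexample of minimal order. Call an element \emph{special} if it is a nontrivial element of a conjugate of $\langle a\rangle$ or $\langle b\rangle$. For $B\trianglelefteq N$, condition (S) fails for $xB$ in $N/B$ exactly if $zB=a'B\ne B$ for some $z\in\langle x\rangle$ and some special $a'$.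

\emph{$O_{3'}(N)=1$.} Let $B=O_{3'}(N)$. If $zB=a'B\neq B$ as above, then $\langle z\rangle$ and $\langle a'\rangle$ are Sylow $3$-subgroups of $B\langle a'\rangle$, hence conjugate, contrary to (S). So (S) holds in $N/B$. Since $|xB|=|x|$ and $|N/B|_3=|N|_3$, minimality gives $B=1$.

\emph{$N$ is not a $3$-group.} A noncyclic $3$-group is excluded by Lemma~\ref{lem:3gp}. If $N$ is cyclic, then $N=\langle a\rangle$ or $N=\langle b\rangle$, and $x=1$ by (S).

Let $P=O_3(N)$. By (F1) and (F2), $C_N(P)\le P\neq1$ and $N/P$ acts faithfully on $V=P/\Phi(P)$. If $a\in P$ or $b\in P$, then $|N/P|\le3$ and $N$ is a $3$-group. So $P$ contains no special element. Let $3^f$ be the order of $xP$ and $\langle y\rangle=\langle x\rangle\cap P$, so that $|x|=3^f|y|$.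

\emph{The case $|y|\le3$.} Here $3^{2f+2}\ge|x|^2>|N|_3\ge3^f|P|$, so $|P|\le3^{f+1}$ and $\dim V\le f+1$. If $f\le1$, then $N/P$ is a subgroup of odd order of $GL_2(3)$, which has order $48$; so $N$ is a $3$-group, a contradiction. If $f\ge2$, then $x$ acts on $V$ as a unipotent map of order $3^f$, so $(x-1)^{3^{f-1}}=x^{3^{f-1}}-1\ne0$ and $\dim V\ge3^{f-1}+1\ge f+2$, a contradiction.

\emph{The case $|y|>3$.} Let $B\le P$ be a normal subgroup of $N$ of exponent $3$. Suppose (S) fails in $N/B$, say $zB=a'B$. Then $z\notin P$ since $a'\notin P$, and $z^3\in B$. The subgroups of $\langle x\rangle$ form a chain and $z\notin\langle y\rangle$, so $\langle y\rangle\le\langle z\rangle$, and $\langle y\rangle=\langle z\rangle\cap P=\langle z^3\rangle\le B$. This is impossible, as $|y|>3$. So (S) holds in $N/B$, and minimality gives $|xB|^2\le|N|_3/|B|$. Together with $|x|^2>|N|_3$ this yields $9\ge|\langle x\rangle\cap B|^2>|B|$, so $|B|=3$. By Lemma~\ref{lem:cyclic}, $P$ is cyclic. Then $N/P=N/C_N(P)$ is a subgroup of odd order of $\operatorname{Aut}(P)$, which has order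 $2\cdot3^{i}$. So $N$ is a $3$-group, a contradiction.
\end{proof}

In type (ii) the role of $t$ is taken by an element mapping to a $4$-cycle: it lies in no proper normal subgroup of $S_4$, so a cyclic normal subgroup that it centralizes is central.

\begin{lemma}\label{lem:S4}
Let $H\trianglelefteq G$ have odd order, $G/H\cong S_4$, and let $G/G'$ be a $2$-group. Let $u\in G$ be a $2$-element mapping to a $4$-cycle, $p$ an odd prime, and $x\in H$ a $p$-element commuting with $u$. Then $|x|^2\le|H|_p$.
\end{lemma}

\begin{proof}
Suppose not, and apply Lemma~\ref{lem:excess} to $\langle x\rangle\le H\trianglelefteq G$. The hypotheses hold in the quotient, so assume $K=1$. Then $P=O_p(H)\ne1$ is cyclic, contains $C_H(P)$, and is centralized by $u$. The group $G/C_G(P)$ is abelian, hence a $2$-group; so $H\le C_G(P)$ and $H=P$. Now $C_G(P)/P$ is a normal subgroup of $S_4$ containing a $4$-cycle, so $P\le Z(G)$. A Sylow $p$-subgroup $Q$ of $G$ contains $P$ as a central subgroup of index $1$ or $3$, so it is abelian. Since $G/G'$ is a $2$-group, $P\le G'$, and (F6) gives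 $P\le Q'=1$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:solv}
Let $G$ be solvable and arc-transitive, and let $C\le G$ be cyclic of order $m$ and semiregular with an odd number of orbits. Then either $n_2=2$ and $m^2\le6n$, or $n_2=4$ and $m^2\le4n$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:odd}(a), Proposition~\ref{prop:structure} applies and $|C_2|=n_2$.

\emph{Type {\rm(i)}.} Here $C_2=\langle t\rangle$ has order $2$. The two $N$-orbits have odd length and $t$ fixes no vertex, so $t$ interchanges them. Thus $N\langle t\rangle$ is vertex-transitive, and arc-transitive because stabilizers in $N$ are transitive on neighbors. Its order is $2|N|=3n$, the number of arcs, so it is regular on arcs, and the stabilizer of an edge is generated by an involution reversing it. This is a Sylow $2$-subgroup of $N\langle t\rangle$, hence conjugate to $\langle t\rangle$. So $t$ reverses some edge $\{x,y\}$. By Lemma~\ref{lem:stab}(b) we may take $N_x=\langle a\rangle$; then $N_y=\langle a^t\rangle$. Let $N_0=\langle a,a^t\rangle$. The neighbors of $x$ lie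 in $y^{N_0}$ and those of $y$ in $x^{N_0}$, so $x^{N_0}\cup y^{N_0}$ is closed under adjacency and contains all vertices. Hence $x^{N_0}=x^N$, and $N_0=N$ because $N_x\le N_0$.

By Lemma~\ref{lem:normal}(a), $G/N$ is a $2$-group, so $C_{2'}\le N$; and $C_{2'}$ commutes with $t$. Conjugates of $a$ and $a^t$ fix vertices, so a generator of the semiregular group $C_3$ satisfies (S). Lemmas~\ref{lem:p5} and~\ref{lem:p3} give $|C_p|^2\le|N|_p$ for all odd $p$, and therefore
\[
m^2=4|C_{2'}|^2\le4|N|=6n .
\]

\emph{Type {\rm(ii)}.} Here $|C_2|=4$, and a generator $u$ of $C_2$ maps to a $4$-cycle. The centralizer of a $4$-cycle in $S_4$ has order $4$, so $C_{2'}\le H$. As $s=2$, $G/G'$ is a $2$-group by Lemma~\ref{lem:normal}(b). Lemma~\ref{lem:S4} gives $|C_{2'}|^2\le|H|$, so $m^2\le16|H|=4n$.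
\end{proof}

\section{The non-solvable case: reduction to simple groups}\label{sec:setup}

From now on $G$ is \emph{non-solvable} and arc-transitive on $\Gamma$, and $C\le G$ is cyclic of order $m$ and semiregular with an odd number of orbits. We prove $m^2<6n$. By Lemma~\ref{lem:odd}, $(\Gamma,G,C)$ is an odd triple, $|C_2|=n_2$ and $s\ge2$.

The group $G$ has three layers: a solvable radical, a product $M$ of simple groups, and a solvable top. In a simple group other than $PSL_2(q)$ a cyclic subgroup has order below the cube root of the group order, so the middle layer gives much more than the square root that we need. We show that the other two layers can spoil this only by a bounded factor: the radical by the exponent of the Schur multiplier of $M$, the top by a small power of $2$. The work lies in the small groups, where the margin is thin.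

\subsection*{Facts on simple groups}

\begin{itemize}
\item[(F7)] For a perfect group $M$, let $\operatorname{Mult}(M)$ be its Schur multiplier and $e(M)$ the exponent of $\operatorname{Mult}(M)$. A perfect group $L$ with a central subgroup $P$ and $L/P\cong M$ is a quotient of the universal covering group of $M$ by a subgroup of its central subgroup $\operatorname{Mult}(M)$; in particular $P$ is a quotient of $\operatorname{Mult}(M)$. For perfect groups, $\operatorname{Mult}(T_1\times T_2)\cong\operatorname{Mult}(T_1)\times\operatorname{Mult}(T_2)$. We have $\operatorname{Mult}(PSL_2(q))\cong Z_2$ for odd $q\ne9$, $q\geq5$; $\operatorname{Mult}(PSL_2(2^f))=1$ for $f\ge3$; and $\operatorname{Mult}(A_6)\cong\operatorname{Mult}(A_7)\cong Z_6$ \cite[\S6.1]{GLS}, \cite{ATLAS}. So for odd $q\geq 5$ the only perfect central extension of $PSL_2(q)$ by $Z_2$ is $SL_2(q)$.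
\item[(F8)] Let $q=p^f$ and $T=PSL_2(q)$, of order $q(q^2-1)/\gcd(2,q-1)$. Recall $A_5\cong PSL_2(4)\cong PSL_2(5)$ and $A_6\cong PSL_2(9)$. Elements of $T$ have order $p$ or dividing $(q\pm1)/\gcd(2,q-1)$. If $q$ is odd and $f\geq2$, then $p\le\sqrt q\le(q+1)/2$, so all element orders are at most $(q+1)/2$. $\operatorname{Aut}(T)=P\Gamma L_2(q)$ and $\operatorname{Out}(T)$ is abelian. For $q=p$, $\operatorname{Aut}(T)=PGL_2(p)$, and an element of order $p$ has centralizer of order $p$ in it. For odd $q\equiv\eta\pmod4$, $\eta=\pm1$, centralizers of involutions are dihedral of order $q-\eta$ in $T$, and dihedral in $PGL_2(q)$; since $S_4$ lies in no dihedral group, $PGL_2(q)$ has no subgroup $S_4\times Z_2$. For odd $q$, $SL_2(q)$ has a unique involution and generalized quaternion Sylow $2$-subgroups. For even $q$, the centralizer in $T$ of an involution is an elementary abelian Sylow $2$-subgroup.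
\item[(F9)] A nonabelian simple group has no generalized quaternion Sylow $2$-subgroup (Brauer--Suzuki). If its Sylow $2$-subgroups are dihedral, the four-group included, it is $PSL_2(q)$ with $q\ge5$ odd, or $A_7$ (Gorenstein--Walter). Its outer automorphism group is solvable (Schreier conjecture).
\end{itemize}

\begin{theorem}[Vdovin \cite{Vdovin}]\label{thm:vdovin}
If $T$ is a finite nonabelian simple group not isomorphic to any $PSL_2(q)$, and $A\le T$ is abelian, then $|A|^3<|T|$.
\end{theorem}

\begin{lemma}\label{lem:N}
Let $T$ be a nonabelian simple group and $A\le T$ cyclic.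
\begin{itemize}
\item[(a)] If $T$ is not isomorphic to $A_7$ or to any $PSL_2(q)$, then $16\,e(T)|A|^2<|T|$.
\item[(b)] If $T=PSL_2(q)$ with $q\ge16$ not a prime, then $14\,e(T)|A|^2<|T|$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $e=e(T)$. If $|A|\ge16e$, then $|T|>|A|^3\ge16e|A|^2$ by Theorem~\ref{thm:vdovin}. If $|A|<16e$, then $16e|A|^2<4096e^3$. So we may assume $|T|<4096e^3$. By the tables of multipliers \cite[\S6.1]{GLS}, \cite{ATLAS}, either $e\in\{1,2,3,4,6\}$; or $e=12$ and $T\in\{PSL_3(4),PSU_4(3),M_{22}\}$; or $T$ is $PSL_r(q)$ ($\eta=1$) or $PSU_r(q)$ ($\eta=-1$) with $e=\gcd(r,q-\eta)\ge5$.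

In the last case $r\ge5$, and $\prod_{i\ge2}(1-q^{-i})\ge1-\frac1{q(q-1)}\ge\frac12$ gives
\[
e|T|=q^{r(r-1)/2}\prod_{i=2}^r(q^i-\eta^i)\ge q^{r(r-1)/2}\cdot\tfrac12\,q^{(r-1)(r+2)/2}\ge q^{r(r-1)} .
\]
Since $e\le q+1\le\frac32q$ and $q^{r(r-1)-4}\ge2^{16}>4096\cdot\frac{81}{16}$, we get $q^{r(r-1)}\ge4096e^4$ and $|T|\ge4096e^3$, a contradiction.

If $e\le6$, then $|T|<4096\cdot6^3=96^3<10^6$. The simple groups of order less than $10^6$ that are not isomorphic to a $PSL_2(q)$ are the following \cite{ATLAS}.
\[
\begin{array}{lrr|lrr|lrr}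
T&|T|&e&T&|T|&e&T&|T|&e\\ \hline
A_7&2520&6& PSU_4(2)&25920&2& A_9&181440&2\\
PSL_3(3)&5616&1& Sz(8)&29120&2& PSL_3(5)&372000&1\\
PSU_3(3)&6048&1& PSU_3(4)&62400&1& M_{22}&443520&12\\
M_{11}&7920&1& M_{12}&95040&2& J_2&604800&2\\
A_8&20160&2& PSU_3(5)&126000&3& PSp_4(4)&979200&1\\
PSL_3(4)&20160&12& J_1&175560&1&&&
\end{array}
\]
For $e=1,2,3$ we have $4096e^3=4096$, $32768$, $110592$. So apart from $A_7$ only $A_8$, $PSL_3(4)$, $PSU_4(2)$, $Sz(8)$, $M_{22}$ remain, together with $PSU_4(3)$ of order $3265920$. Their maximal element orders are $15,7,12,13,11,12$ \cite{ATLAS}, so $16e|A|^2$ is at most $7200$, $9408$, $4608$, $5408$, $23232$, $27648$, respectively, which is less than $|T|$ in each case.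

(b) If $q$ is even, then $e(T)=1$ and $|A|\le q+1$. If $q$ is odd, then $e(T)=2$ and $|A|\le(q+1)/2$. In both cases $|T|/(e(T)|A|^2)\ge q(q-1)/(q+1)\ge240/17>14$.
\end{proof}

\subsection*{The three layers}

Let $R=\operatorname{rad}G$. For $K\trianglelefteq G$ with $K\le R$, Lemmas~\ref{lem:normal}(c), \ref{lem:quot} and~\ref{lem:odd}(b) show that $(\Gamma_K,G/K,CK/K)$ is an odd triple with the same $s$, and that $R/K=\operatorname{rad}(G/K)$ is semiregular on $\Gamma_K$. We use this for $K=R$, denoting images by a bar, and for the subgroups $K$ given by Lemma~\ref{lem:excess}, denoting images by $\sharp$ and writing $\Gamma^\sharp=\Gamma_K$. Let $\bar n$ be the order of $\bar\Gamma=\Gamma_R$. Then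
\[
\bar n=|\bar G|/(3\cdot2^{s-1})\ \text{ is even, and }\ \bar C_2\ne1
\]
by Lemma~\ref{lem:odd}(c). As $\operatorname{rad}\bar G=1$, the socle of $\bar G$ is a direct product $M=T_1\times\dots\times T_l$ of nonabelian simple groups with $C_{\bar G}(M)=1$; so $\bar G\le\operatorname{Aut}(M)$. Let $M_2=\bar U\cap M$. Since $\bar U=\bar C_2\bar U_v$,
\begin{equation}\label{eq:index}
|M_2:M_2\cap\bar C_2|\le|\bar U:\bar C_2|\le2^{s-1}\le16 .
\end{equation}
Let $|T_i|_2=2^{a_i}$. The Sylow $2$-subgroups of $T_i$ are noncyclic by (F5), so $a_i\ge2$, and a cyclic subgroup of $M_2$ has order at most $\max_i2^{a_i-1}$. Its index in $M_2$ is thus at least $2^5$ if $l\ge3$, and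
\begin{equation}\label{eq:index2}
\text{at least } 2^{1+\min(a_1,a_2)}\ge8\ \text{ if } l=2 .
\end{equation}
So $l\le2$ by \eqref{eq:index}. A subgroup of index at most $2$ of $\bar G/M$ embeds in $\prod_i\operatorname{Out}(T_i)$, so $\bar G/M$ is solvable by (F9), and $M=\bar G^{(\infty)}$. Let $L=G^{(\infty)}$, a nontrivial perfect group. Then $\bar L=M$, $\operatorname{rad}L=L\cap R$ and $L/\operatorname{rad}L\cong M$.

Since $|G|_{2'}=3n_{2'}$ and $m_2=n_2$,
\begin{equation}\label{eq:target}
m^2<6n\iff n_2\,m_{2'}^2<2|G|_{2'} .
\end{equation}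

\subsection*{The excess in the radical}

In the solvable case the excess of $C_p$ was at most $1$. Now it can be larger, because $C$ may contain the center of a covering group of $M$. The next two lemmas show that this is the only source. The first treats $\operatorname{rad}L$ and all primes; it uses only that $L$ is perfect.

\begin{lemma}\label{lem:P}
Let $p$ be a prime, let $f_p$ be the excess of $C_p\cap\operatorname{rad}L$ in $\operatorname{rad}L$, and suppose $f_p>1$. Then there is $K\trianglelefteq G$ with $K\le\operatorname{rad}L$ such that $P=\operatorname{rad}(L^\sharp)$ is a nontrivial cyclic $p$-group, central in $L^\sharp$, and $f_p\le|C_p^\sharp\cap P|^2/|P|\le|P|$. In particular $|P|$ and $f_p$ divide $e(M)_p$.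
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:excess} to $X=C_p\cap\operatorname{rad}L\le\operatorname{rad}L\trianglelefteq G$, and let $P=O_p(\operatorname{rad}L^\sharp)$. We claim that $L^\sharp$ centralizes $P$. If $p$ is odd, $P$ is cyclic, so the perfect group $L^\sharp$ has trivial image in the abelian group $\operatorname{Aut}(P)$.

For $p=2$, Lemma~\ref{lem:cyclic} is not available (the group $Q_8$ satisfies its hypothesis), and we use a critical subgroup $J$ of $P$ in the sense of Thompson \cite[5.3.11]{Gor}: $J$ is characteristic in $P$, $C_P(J)=Z(J)$, $J/Z(J)$ is elementary abelian, and every nontrivial automorphism of $P$ of odd order acts nontrivially on $J$. Let $Z=Z(J)\ne1$. By Lemma~\ref{lem:excess}(c), $|\Omega_1(Z)|=2$, so $Z$ is cyclic. For $x,y\in J$ we have $x^2\in Z$, so $[x,y]^2=[x^2,y]=1$ and $(xy)^4=x^4y^4[y,x]^6=x^4y^4$ by (F3). Thus $x\mapsto x^4=(x^2)^2$ is a homomorphism from $J$ to the group of squares of $Z$, of order $|Z|/2$. Its kernel $B$ is a nontrivial characteristic subgroup of exponent at most $4$ with $|B|\ge2|J:Z|$. As $|X^\sharp\cap B|\le4$,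 Lemma~\ref{lem:excess}(c) gives $|B|\le8$, so $|J:Z|\le4$. The automorphism groups of $Z$ and $J/Z$ are solvable, so $L^\sharp$ acts trivially on both. By (F2), elements of odd order of $L^\sharp$ centralize $J$, hence $P$. So $L^\sharp/C_{L^\sharp}(P)$ is a perfect $2$-group, and the claim follows.

By Lemma~\ref{lem:excess}(b), $\operatorname{rad}L^\sharp=P$. This group is abelian with $|\Omega_1(P)|=p$, hence cyclic. By (F7) it is a quotient of $\operatorname{Mult}(M)$, so $|P|$ divides $e(M)_p$. By Lemma~\ref{lem:excess}(a), $f_p\le|X^\sharp|^2/|P|$, and $X^\sharp\le C_p^\sharp\cap P$. Finally $f_p\le|P|$ are both powers of $p$.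
\end{proof}

When $L$ is semiregular, $G/L$ is not a $2$-group, and the odd part of $C$ has to be controlled in the whole radical $R$. Perfectness is then replaced by Lemma~\ref{lem:normal}(b), and the parity of $k$ enters through parts (c) and (d) of Lemma~\ref{lem:odd}.

\begin{lemma}\label{lem:F}
Assume that $\bar G/M$ is a $2$-group. Let $p$ be odd, let $g_p$ be the excess of $C_p\cap R$ in $R$, and suppose $g_p>1$. Then there is $K\trianglelefteq G$ with $K\le R$ such that $P=O_p(R^\sharp)$ is a nontrivial cyclic group centralized by $C^\sharp$, $L^\sharp=(G^\sharp)^{(\infty)}$ contains $P$ as a central subgroup with $L^\sharp/P\cong M$, and $g_p\le|P|$. In particular $|P|$ divides $e(M)_p$.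
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:excess} to $X=C_p\cap R\le R\trianglelefteq G$. We work with the odd triple $(\Gamma^\sharp,G^\sharp,C^\sharp)$ and omit $\sharp$; now $n$ is the order of $\Gamma^\sharp$, and $C$ need not be semiregular. $P$ is cyclic, $C_R(P)=P$, and $C_2$ centralizes $P$ by Lemma~\ref{lem:excess}(d).

Let $D=C_G(P)$. The group $G/D$ is abelian, hence a $2$-group by Lemma~\ref{lem:normal}(b). So $C_{2'}\le D$ and $a\in D$, and altogether $C\le D$. By Lemmas~\ref{lem:normal}(a) and~\ref{lem:odd}(d), $D$ is vertex-transitive and $D_v$ is transitive on $\Gamma(v)$; so $D$ is arc-transitive. If $|D_v|=3$, then $|D|_2=n_2\le|C_2|$, so $C_2$ is a cyclic Sylow $2$-subgroup of $D$; then $D$ and $G$ are solvable, a contradiction. So $|D_v|\ge6$, and $D/D'$ is a $2$-group by Lemma~\ref{lem:normal}(b) applied to $D$.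

As $G/D$ is abelian, $L=G^{(\infty)}=D^{(\infty)}$. Since $D\cap R=P$, the group $D/P$ is mapped isomorphically onto $\bar D$, and $PL/P$ onto $\bar L=M$. So $D/PL\cong\bar D/M$ is a $2$-group. Thus $D/L$ has the central $p$-subgroup $PL/L$ with a $2$-group as quotient, and $PL/L$ is a direct factor of $D/L$ by the Schur--Zassenhaus theorem. It is then an abelian quotient of $D$ of odd order, hence trivial. So $P\le L$, $P$ is central in $L\le D$, and $L/P\cong M$. Finally $R/P=R/(R\cap D)$ embeds in the $2$-group $G/D$, so $|R|_p=|P|$, and $g_p\le|X|^2/|P|\le|P|$ by Lemma~\ref{lem:excess}(a). The last claim follows from (F7).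
\end{proof}

The margin is smallest for $M=A_6$, with multiplier $Z_6$ and order only $360$. We need to know which automorphisms centralize the center of the triple cover. The group $\operatorname{Out}(A_6)$ is a four-group, and the three subgroups of index $2$ of $P\Gamma L_2(9)$ that contain $PSL_2(9)$ are $PGL_2(9)$, $P\Sigma L_2(9)\cong S_6$ (generated by $PSL_2(9)$ and the Frobenius map) and $M_{10}$. Their Sylow $2$-subgroups are $D_{16}$, $D_8\times Z_2$ and $SD_{16}$, and the elements of $M_{10}$ have orders $1,2,3,4,5,8$.

\begin{lemma}\label{lem:A6}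
Let $L_0\trianglelefteq H$, where $L_0$ is perfect with center $P\cong Z_3$ and $L_0/P\cong PSL_2(9)$. If $h\in H$ induces on $L_0/P$ an automorphism outside $M_{10}$, then $h$ inverts $P$.
\end{lemma}

\begin{proof}
Let $Q$ be the preimage in $L_0$ of the group of upper unitriangular matrices, which we identify with the additive group of $\mathbb F_9$. Then $Q$ is a Sylow $3$-subgroup of $L_0$, and $P\le Q'$ by (F6); so $Q'=P$. Commutation induces a nonzero alternating bilinear map $Q/P\times Q/P\to P$ on a $2$-dimensional space over $\mathbb F_3$. Hence an automorphism of $L_0$ normalizing $Q$ acts on $P$ by its determinant on $Q/P$.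

The automorphism induced by $h$ lies in $PGL_2(9)\setminus PSL_2(9)$ or in $P\Sigma L_2(9)\setminus PSL_2(9)$. As $L_0$ centralizes $P$, we may multiply $h$ by an element of $L_0$, and assume that it induces conjugation by $\operatorname{diag}(\zeta,1)$ with $\langle\zeta\rangle=\mathbb F_9^*$, or the Frobenius map. Both normalize $Q/P=\mathbb F_9$. The first acts as multiplication by $\zeta^{\pm1}$, with determinant equal to the norm $\zeta^{\pm4}=-1$. The second has eigenvalues $1$ and $-1$.
\end{proof}

We distinguish two cases according to whether $L$ is semiregular.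

\section{The case that $L$ is semiregular}\label{sec:I}

\begin{proposition}\label{prop:I}
If $L$ is semiregular, then $m^2<6n$.
\end{proposition}

Here Lemma~\ref{lem:block} applies to $L$. It forces a Sylow $2$-subgroup of $L$ to have a cyclic subgroup of index $2$, which determines $M$ and bounds $n_2$.

\begin{proof}
Let $n_L=n/|L|$ be the number of $L$-orbits. If $n_L\ge3$, then $(\Gamma_L,G/L,CL/L)$ is an odd triple with $G/L$ solvable, and Proposition~\ref{prop:structure} applies to it.

\emph{Step 1: $L_2$ is dihedral (possibly a four-group) or generalized quaternion.} We have $s\le3$, by Lemma~\ref{lem:few} if $n_L\le2$ and by Proposition~\ref{prop:structure} otherwise. Apply Lemma~\ref{lem:block} to $Y=L$: $d\le2$, $|c|=|L_2|$, and $C_2\cap L$ has index $d$ in $L_2$. By (F5), $L_2$ is not cyclic, so $d=2$. Hence $E=L_2\langle c\rangle$ has the cyclic maximal subgroup $\langle c\rangle$ and the noncyclic maximal subgroup $L_2$, and $E_v$ is generated by an involution outside $L_2$. By (F4), $L_2$ is dihedral, generalized quaternion or $Z_{2^i}\times Z_2$ with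 $i\ge2$. In the last case two maximal subgroups of $L_2$ are cyclic and one is not, so no automorphism permutes them transitively, and $\operatorname{Aut}(L_2)$ is a $2$-group by (F2). As $L_2$ is an abelian Sylow $2$-subgroup, $N_L(L_2)/C_L(L_2)$ has odd order, so it is trivial, and $L$ has a normal $2$-complement by (F5). This is impossible for a nontrivial perfect group.

\emph{Step 2: $M$ is $PSL_2(q)$ with $q\ge5$ odd or $A_7$, and $\bar G/M$ is a $2$-group.} The image of $L_2$ in $\bar G$ is $M_2$. So $M_2$ has a cyclic subgroup of index at most $2$, and $l=1$ by \eqref{eq:index2}. A noncyclic quotient of $L_2$ is dihedral or generalized quaternion, so (F9) gives the first claim. If $M$ were semiregular on $\bar\Gamma$, the nonabelian group $\bar G_v\cong G_v$ would embed in the abelian group $\operatorname{Out}(M)$. So $\bar G/M$ is a $2$-group by Lemma~\ref{lem:normal}(a).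

\emph{Step 3: $\varepsilon=|\operatorname{rad}L|_2\le2$.} Let $\hat L=L/O_{2'}(\operatorname{rad}L)$ and $Q=O_2(\operatorname{rad}\hat L)$. Then $Q$ lies in the image $\hat L_2\cong L_2$ of $L_2$. Subgroups of $L_2$ are generated by two elements, so $\operatorname{Aut}(Q)$ is solvable by (F2), and the perfect group $\hat L$ centralizes $Q$. By (F1), $\operatorname{rad}\hat L=Q\le Z(\hat L_2)$, and $\varepsilon=|Q|$. The center of $L_2$ has order $2$ unless $L_2$ is a four-group; in that case $Q=1$, because $M_2\cong\hat L_2/Q$ is noncyclic.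

\emph{Step 4: $n_2\le2\varepsilon|M_2|$.} Since $n_2=(n_L)_2|L_2|$ and $|L_2|=\varepsilon|M_2|$, we need $(n_L)_2\le2$. This holds if $n_L\le2$ or $G/L$ is of type (i). In type (ii), $|C_2|=n_2=4|L_2|$ and $|C_2\cap L|=|L_2|/2$, so $C_2L/L$ is cyclic of order $8$; but the Sylow $2$-subgroups of $G/L$ are those of $S_4$, namely $D_8$.

\emph{Step 5: the inequality.} Let $A=\bar C\cap M$. It contains the image of $C_2\cap L$, of index at most $2$ in $M_2$, and Sylow $2$-subgroups of $M$ are noncyclic; so $|A|_2=|M_2|/2\geq2$. By Step~2, $|G|_{2'}=|R|_{2'}|M|_{2'}$ and $|\bar C_{2'}|=|A|_{2'}$. Let $\psi=\prod_{p\text{ odd}}\max(1,g_p)$ with $g_p$ as in Lemma~\ref{lem:F}. Then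
\[
m_{2'}^2=|C_{2'}\cap R|^2\,|A|_{2'}^2\le\psi\,|R|_{2'}|A|_{2'}^2 .
\]
By \eqref{eq:target} and Step~4 it suffices to show $\varepsilon\psi|M_2|\,|A|_{2'}^2<|M|_{2'}$. Multiplying by $|M_2|=2|A|_2$, this becomes
\begin{equation}\label{eq:I}
4\,\varepsilon\,\psi\,|A|^2<|M| .
\end{equation}
By Lemma~\ref{lem:F} and (F7), $\psi=1$ unless $M\in\{A_6,A_7\}$, where $\psi\le3$.

Let $M=A_7$. Then $|A|_2=4$. An element of order $4$ of $A_7$ has cycle type $(4,2,1)$ and centralizer of order $4$ in $A_7$, so $|A|=4$, and $4\cdot2\cdot3\cdot16=384<2520$.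

Let $M=PSL_2(q)$. Then $A$ is a cyclic subgroup of the centralizer of an involution, so $|A|\le(q-\eta)/2$ by (F8). For $q=5$: $8\cdot2^2=32<60$. For $q\ge7$ and $\psi=1$: $8(q+1)^2/4<q(q^2-1)/2$ is equivalent to $4(q+1)<q(q-1)$, which holds. There remains $q=9$ with $g_3>1$. Then $|A|=4$, and for $\varepsilon=1$ we get $4\cdot3\cdot16=192<360$.

We show that $q=9$, $g_3>1$, $\varepsilon=2$ is impossible. In this case $\hat L\cong SL_2(9)$ by (F7), so $L_2\cong Q_{16}$. The group $E$ has order $32$, a cyclic maximal subgroup, a maximal subgroup $Q_{16}$ and an involution outside it; so $E\cong SD_{32}$ by (F4). The normal subgroup $E\cap R$ of $E$ meets $L_2$ in $L_2\cap\operatorname{rad}L$, of order $2$, so $|E\cap R|\in\{2,4\}$. A normal subgroup of order $4$ of $E$ contains $Z(E)$ and maps onto the center of $E/Z(E)\cong D_{16}$; it therefore lies in $\Phi(E)\le L_2$. So $|E\cap R|=2$, and $\bar E=M_2\langle\bar c\rangle\cong D_{16}$. Hence $M\langle\bar c\rangle$ has order $720$ and Sylow $2$-subgroup $D_{16}$; it is $PGL_2(9)$, and $\bar c\notin M_{10}$. By Lemma~\ref{lem:F}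 with $p=3$, $L^\sharp$ is a perfect central extension of $M$ by $P\cong Z_3$, and $c^\sharp$ centralizes $P$. This contradicts Lemma~\ref{lem:A6}.
\end{proof}

\section{The case that $L$ is not semiregular}\label{sec:II}

\begin{proposition}\label{prop:II}
If $L$ is not semiregular, then $m^2<6n$.
\end{proposition}

The proof fills this section. By Lemma~\ref{lem:normal}(a), $a\in L$, and $G^*=G/L$ is a $2$-group of order $\delta|G_v:L_v|$ with $\delta\le2$. The group $\bar G/M\cong G/LR$ is a quotient of $G^*$, and $L_v$ embeds in $M$ because $R$ is semiregular. Let $C^*=CL/L$, and let $A\le\bar C\cap M$ be the image of $C\cap L$ in $M$. With $f_p$ as in Lemma~\ref{lem:P}, let $\varphi_p=\max(1,f_p)$ and $\varphi=\prod_p\varphi_p$, over all primes; then $\varphi$ divides $e(M)$. The contribution of the top layer is measured by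
\[
\kappa=\frac{|G_v|}{6}\cdot\frac{|C^*|^2}{|G^*|}=2^{s-2}\,\frac{|C^*|^2}{|G^*|},
\]
a power of $2$ with integer exponent. Since
\[
m=|C\cap\operatorname{rad}L|\,|A|\,|C^*|,\qquad |C\cap\operatorname{rad}L|^2\le\varphi|\operatorname{rad}L|,\qquad n=\frac{|\operatorname{rad}L|\,|M|\,|G^*|}{|G_v|},
\]
the inequality $m^2<6n$ follows from
\begin{equation}\label{eq:II}
\varphi\,\kappa\,|A|^2<|M| .
\end{equation}

\subsection*{The top layer}

\begin{lemma}\label{lem:kappa}
\begin{itemize}
\item[(a)] If $s\in\{2,3\}$, then $\kappa\le4$.
\item[(b)] If $s=4$, then $L_v=G_v$, $|G^*|\le2$ and $\kappa\le8$.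
\item[(c)] If $s=5$, then $|L_v|\ge24$, $|G^*|\le4$ and $\kappa\le16$; if $|G^*|=4$, then $\kappa\le8$.
\end{itemize}
\end{lemma}

\begin{proof}
We always have $|C^*|^2/|G^*|\le|G^*|$, and $|C^*|^2/|G^*|\le|G^*|/4$ if $G^*$ is noncyclic. Let $G_v^*\cong G_v/L_v$ be the image of $G_v$ in $G^*$. For $s\in\{3,5\}$, Lemma~\ref{lem:stab}(c) gives $G^*=\langle G_v^*,g\rangle$, where $g$ is the image of an involution. So if $G_v^*$ is elementary abelian, then $G^*$ is noncyclic or $|G^*|\le2$.

For $s=2$ we have $|G^*|\le4$, so $\kappa\le4$. For $s=3$, $G_v^*$ is a quotient of $(S_3\times Z_2)/Z_3\cong Z_2^2$ and $|G^*|\le8$. So $|C^*|^2/|G^*|\le2$ in all cases, and $\kappa\le4$.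

Let $s\ge4$. By Lemma~\ref{lem:stab}(b), $L$ contains all elements of order $3$ fixing a vertex. So for every vertex $x$, $L_x$ contains the subgroup $A_4$ that they generate in $G_x$; let $V_x$ be its normal four-group. Then $V_x\trianglelefteq G_x$, and $V_x$ fixes $\Gamma(x)$ pointwise because $S_3$ has no nontrivial normal $2$-subgroup. For $w\in\Gamma(v)$, both $V_v$ and $V_w$ are thus normal subgroups of $G_{vw}$. If $V_v=V_w$, this group is normalized by $G_v$ and by an element reversing $\{v,w\}$, hence by $G$; as it fixes $v$, it fixes all vertices, which is absurd. So $V_vV_w\le L_v$ is a $2$-group of order at least $8$, and $24$ divides $|L_v|$. For $s=4$ we get $L_v=G_v$, $|G^*|\le2$ and $\kappa\le4\cdot2$. For $s=5$ we get $|G_v^*|\le2$ and $|G^*|\le4$. If $|G^*|\le2$, then $\kappa\le8\cdot2$. If $|G^*|=4$, then $G^*$ is noncyclic and $\kappa\le8$.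
\end{proof}

For $M=PSL_2(q)$ the factors $\varphi_2$ and $\kappa$ cannot both be large.

\begin{lemma}\label{lem:SL2}
Let $M=PSL_2(q)$ with $q$ odd, suppose $\varphi_2>1$, and let $\sharp$ be as in Lemma~\ref{lem:P} for $p=2$. Then $\varphi_2=2$, $P\cong Z_2$, $L^\sharp\cong SL_2(q)$, $s\le3$ and $\kappa\le4$. If $\kappa=4$, then $|C^*|=4$, $|G^*|\le8$ and $|C_2^\sharp|\ge2|SL_2(q)|_2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:P} and (F7), $\varphi_2=|P|=2$ and $L^\sharp\cong SL_2(q)$. The unique involution of $L^\sharp$ lies in $P\le R^\sharp$, which is semiregular on $\Gamma^\sharp$. So the vertex stabilizer in $L^\sharp$, which is $G_vK/K\cap L/K=L_vK/K\cong L_v$, has odd order, and $|L_v|=3$. By Lemma~\ref{lem:kappa}, $s\le3$ and $\kappa\le4$; also $|G^*|=\delta2^{s-1}$. Let $\kappa=4$. If $s=2$, then $|C^*|^2=4|G^*|$ with $|C^*|\le|G^*|\le4$, so $|C^*|=|G^*|=4$. If $s=3$, then $|C^*|^2=2|G^*|$ with $|G^*|\in\{4,8\}$, so $|G^*|=8$ and $|C^*|=4$. In both cases $|G^*|=2^s$. As $G^\sharp/L^\sharp\cong G^*$, the $2$-part of the order of $\Gamma^\sharp$ is $|L^\sharp|_2|G^*|/2^{s-1}=2|L^\sharp|_2$;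 use Lemma~\ref{lem:odd}(c).
\end{proof}

\subsection*{Simple socle other than $A_6$}

Let $l=1$. Recall that $\bar n$ is even and that $A$ is centralized by the involution of $\bar C$. We verify \eqref{eq:II}.

\emph{$M$ neither $A_7$ nor a $PSL_2(q)$.} Here $\varphi\kappa\le16e(M)$; use Lemma~\ref{lem:N}(a).

\emph{$M=A_7$.} For $s=5$, $\bar n$ would be $2520/48$ or $5040/48=105$, neither of which is an even integer. So $\kappa\le8$. A $7$-cycle commutes with no involution of $S_7$, so $|A|\le6$, and $6\cdot8\cdot36=1728<2520$.

\emph{$M=PSL_2(q)$, $q=2^f\ge8$.} Here $\varphi=1$ and $|A|\le q+1$, so it suffices to show $\kappa(q+1)<q(q-1)$. For $q\ge32$ this holds with $\kappa\le16$. For $q=8$, $\operatorname{Out}(M)\cong Z_3$, so $\bar G=M$; then $\bar n=168/2^{s-1}$ is even only for $s\le3$, so $\kappa\le4$, and $36<56$. For $q=16$, suppose $s=5$. Then $L_v$ has index at most $2$ in $S_4\times Z_2$ and embeds in $M$, so it has abelian Sylow $2$-subgroups, and $L_v\cong A_4\times Z_2$. But in $M$ no involution commutes with an element of order $3$. So $\kappa\le8$,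 and $136<240$.

\emph{$M=PSL_2(q)$, $q\ge7$ prime.} By (F8), $\bar G\le PGL_2(q)$ has no subgroup $S_4\times Z_2$, so $s\le4$, and $\varphi\kappa\le8$ by Lemmas~\ref{lem:kappa} and~\ref{lem:SL2}. Elements of order $q$ commute with no involution of $PGL_2(q)$, so $|A|\le(q+1)/2$. The inequality $2(q+1)^2<q(q^2-1)/2$ is equivalent to $4(q+1)<q(q-1)$.

\emph{$M=PSL_2(q)$, $q\ge25$ odd and not prime.} Here $\varphi\kappa\le16$ by the same lemmas, $|A|\le(q+1)/2$, and $4(q+1)^2<q(q^2-1)/2$ because $8(q+1)<q(q-1)$.

\emph{$M=A_5$.} Here $\bar G\le S_5$, so $|\bar G|_2\le8$; as $\bar n$ is even, $s\le3$ and $\kappa\le4$. Elements of order $5$ have centralizer of order $5$ in $S_5$, so $|A|\le3$; and $\varphi=\varphi_2\le2$. Then $\varphi\kappa|A|^2\le36<60$ if $\varphi\kappa\le4$, and $\varphi\kappa|A|^2\le32$ if $|A|\le2$. Suppose $\varphi=2$, $\kappa=4$, $|A|=3$. By Lemma~\ref{lem:SL2}, $|C_2^\sharp|\ge16$. Since $K\le L$, we have $C_2^\sharp\cap L^\sharp=(C_2\cap L)^\sharp$. Its image in $M=L^\sharp/P$ lies in $A$, of odd order, so $C_2^\sharp\cap L^\sharp\le P$. Hence $|C_2^\sharp|\le|P|\,|C^*|=8$,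 a contradiction.

\subsection*{Socle $A_6$}

Let $M=A_6$ and $j=|\bar G/M|\in\{1,2,4\}$; then $j\le|G^*|$, and $\bar n=120j/2^{s-1}$ is even. If $s=4$, then $j$ is even and $|G^*|\le2$; if $s=5$, then $j=4$ and $|G^*|\le4$. So
\begin{equation}\label{eq:j}
j=|G^*|=2^{s-3}\quad\text{if } s\ge4 .
\end{equation}
By Lemma~\ref{lem:kappa}, $\kappa\le8$, and by Lemma~\ref{lem:SL2}, $\varphi_2\kappa\le8$. Also $\varphi=\varphi_2\varphi_3$ with $\varphi_3\in\{1,3\}$. If $\varphi_3=1$, then $|A|\le5$ gives $8\cdot25=200<360$.

Let $\varphi_3=3$. In Lemma~\ref{lem:P} for $p=3$ we have $|P|=3$ and $|C_3^\sharp\cap P|^2\ge9$. So $P\le C^\sharp$, and $C^\sharp$ centralizes $P$. By Lemma~\ref{lem:A6}, $\bar C\le M_{10}$. As $|\bar C|$ is even, $\bar C$ is a $2$-group, and $|A|\le4$. If $|A|\le2$, then $3\cdot8\cdot4=96<360$. If $|A|=4$ and $\varphi_2\kappa\le4$, then $3\cdot4\cdot16=192<360$. There remains $|A|=4$, $\varphi_2\kappa=8$, where \eqref{eq:II} fails ($384>360$) and a closer look is needed.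

\emph{The case $\varphi_2=2$, $\kappa=4$ does not occur.} Let $\sharp$ now refer to $p=2$. By Lemma~\ref{lem:SL2}, $L^\sharp\cong SL_2(9)$, $|C^*|=4$, $|G^*|\le8$ and $|C_2^\sharp|\ge32$. The $2$-elements of $SL_2(9)$ lie in a group $Q_{16}$, so their eighth powers are trivial. Let $c$ generate $C_2^\sharp$; then $c^{16}\neq1$. We have $[R^\sharp,L^\sharp]\le R^\sharp\cap L^\sharp=P\le Z(L^\sharp)$, so the three subgroups lemma gives $[L^\sharp,R^\sharp]=[L^\sharp,L^\sharp,R^\sharp]=1$. Also
\[
|R^\sharp|=|L^\sharp|\,|G^*|/|\bar G|=2|G^*|/j\le16/j ,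
\]
and $R^\sharp$ is a $2$-group. Let $i$ be the order of the image of $c$ in $\bar G/M\le Z_2^2$; so $i\in\{1,2\}$ and $i\le j$. Write $c^i=\ell y$ with $\ell\in L^\sharp$ and $y\in R^\sharp$. As $\ell$ and $y$ commute, $\ell=c^iy^{-1}$ is a product of commuting $2$-elements, so $\ell^8=1$ and $y^{16/i}=c^{16}\ne1$. Hence $|R^\sharp|\ge32/i>16/j$, a contradiction.

\emph{The case $\varphi_2=1$, $\kappa=8$.} By Lemma~\ref{lem:kappa}, $s\ge4$. By \eqref{eq:j}, $\kappa=2|C^*|^2$, so $|C^*|=2$; and $|G/LR|=|G/L|$, so $R\le L$ and $R=\operatorname{rad}L$. Hence $\bar C\cap M=A$, $\bar CM/M\cong C^*$ and $|\bar C|=8$. Let $w=|R|_2$. Then $n_2=w\cdot8\cdot2^{s-3}/2^{s-1}=2w$, so $|C_2\cap R|=n_2/8=w/4$ and $f_2=w/16$. As $\varphi_2=1$, we get $w\le16$. Since $\bar C$ is a $2$-group, $m_{2'}^2=|C_{2'}\cap R|^2\le3|R|_{2'}$, while $|G|_{2'}=45|R|_{2'}$. By \eqref{eq:target} it suffices that $3n_2<90$, which holds for $w\le8$.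

Suppose $w=16$. Then $C_2\cap R\cong Z_4$, so the Sylow $2$-subgroups of $R$ are not elementary abelian. Let $O=O_{2'}(R)$ and $Q=O_2(R/O)$; then $|Q|\le16$ and $C_{R/O}(Q)\le Q$ by (F1). Consider a maximal chain of normal subgroups of $L/O$ inside $Q$; its factors are elementary abelian. Suppose $L$ acts nontrivially on a factor $V$. If $C_L(V)R=L$, then $L/C_L(V)$ is perfect and solvable, hence trivial. So $C_L(V)\le R$, as $L/R$ is simple, and $360$ divides $|GL(V)|$. Since $|GL_2(2)|=6$ and $|GL_3(2)|=168$, this forces $|V|=16$. Then $Q=V$ is an elementary abelian Sylow $2$-subgroup of $R/O$, a contradiction. So $L$ acts trivially on all factors; by (F2) it induces a perfect $2$-group on $Q$, so it centralizes $Q$. Then $R/O=Q$ has order $16$ and is central in the perfect group $L/O$ with quotient $A_6$. By (F7), $Q$ is a quotient of $Z_6$, a contradiction.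

\subsection*{Socle with two factors}

Let $l=2$. By \eqref{eq:index} and \eqref{eq:index2}, $s\ge4$, so $|G^*|\le4$. By (F7), $\varphi\le\operatorname{lcm}(e(T_1),e(T_2))$. If $A_i\le T_i$ are the projections of $A$, then $|A|=\operatorname{lcm}(|A_1|,|A_2|)$.

\emph{(a) $T_1$ and $T_2$ are normal in $\bar G$.} Let $G_i=\bar G/C_{\bar G}(T_i)\le\operatorname{Aut}(T_i)$. It is non-solvable, so by Lemmas~\ref{lem:normal}(c) and~\ref{lem:quot} it acts on a cubic graph of even order $|G_i|/(3\cdot2^{s-1})$ with stabilizers isomorphic to $G_v$. Hence $|G_i|_2\ge2^s$. The image of $M$ in $G_i$ is $T_i$, so $|G_i:T_i|\le|\bar G/M|\le|G^*|$ and $2^{a_i}\ge2^s/|G^*|$. For $s=4$ and for $s=5$ this gives $a_i\ge3$ for both $i$ by Lemma~\ref{lem:kappa}. Then \eqref{eq:index} and \eqref{eq:index2} give $2^{s-1}\ge2^{1+\min a_i}\ge16$. So $s=5$ and $a_i=3$ for some $i$; for this $i$ we get $|G^*|\ge4$, and $\kappa\le8$ by Lemma~\ref{lem:kappa}(c).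

Both $G_i$ contain $S_4\times Z_2$. So $T_i$ is not $PSL_2(p)$ with $p$ prime, by (F8); not $PSL_2(8)$, since $48\nmid1512=|\operatorname{Aut}(PSL_2(8))|$; and not $A_7$, since $|G_i|/48$ is an even integer. Put $\mu_i=|T_i|/(e(T_i)|A_i|^2)$. Either $T_i=A_6$ and $\mu_i\ge360/150=2.4$, or $\mu_i>14$ by Lemma~\ref{lem:N}. If not both factors are $A_6$, then $\mu_1\mu_2>8$ and
\[
\varphi\kappa|A|^2\le8\,e(T_1)e(T_2)|A_1|^2|A_2|^2=8|M|/(\mu_1\mu_2)<|M| .
\]
If both are $A_6$, then $|A|\le20$ and $6\cdot8\cdot400<360^2$.

\emph{(b) $\bar G$ interchanges $T_1\cong T_2\cong T$.} Now $\varphi\le e(T)$ and $\kappa\le16$, so it suffices that $16e(T)|A|^2<|T|^2$.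
\begin{itemize}
\item If Lemma~\ref{lem:N} applies to $T$, then $16e(T)|A|^2\le16e(T)^2|A_1|^2|A_2|^2<16|T|^2/14^2$.
\item $T=PSL_2(p)$, $p\ge7$ prime: $|A|\le p(p+1)/2$, and $32\,p^2(p+1)^2/4<p^2(p^2-1)^2/4$ because $(p-1)^2\ge36$.
\item $T=A_6$: $|A|\le20$ and $96\cdot400<360^2$. $T=A_7$: $|A|\le42$ and $96\cdot42^2<2520^2$. $T=PSL_2(8)$: the element orders are $1,2,3,7,9$, so $|A|\le63$ and $16\cdot63^2<504^2$.
\item $T=A_5$: $|A|\le10$ or $|A|=15$. If $|A|\le10$, then $32\cdot100<3600$. Suppose $|A|=15$. This is the largest element order in $A_5^2$, so $\bar C\cap M=A=\langle(x,y)\rangle$ with $\{|x|,|y|\}=\{3,5\}$. The involution $\iota$ of $\bar C$ centralizes $(x,y)$, and it cannot interchange the factors since $|x|\ne|y|$. So $\iota=(\iota_1,\iota_2)\in S_5\times S_5$. The component centralizing the element of order $5$ is trivial. The other is an involution of $S_5$ centralizing a $3$-cycle, hence a transposition. So the image of $\iota$ in $\operatorname{Out}(M)\cong Z_2\wr Z_2$ generates one factor of the base group, its conjugate under an element interchanging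 $T_1$ and $T_2$ generates the other, and $|\bar G/M|=8>4\ge|G^*|$, a contradiction.
\end{itemize}
These cases cover all $T$, since the prime powers below $16$ that are not primes are $4$, $8$ and $9$. This completes the proof of Proposition~\ref{prop:II}.

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:refined}]
If $G$ is non-solvable, then $m^2<6n$ by Propositions~\ref{prop:I} and~\ref{prop:II}, that is, $n<6k^2$. If $G$ is solvable, Proposition~\ref{prop:solv} gives the two alternatives, since $n_2=2$ means $n\equiv2\pmod4$ and $n_2=4$ means $n\equiv4\pmod8$. Taking $G=\operatorname{Aut}\Gamma$ gives $n\le6k^2$, with equality only if $\operatorname{Aut}\Gamma$ is solvable.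
\end{proof}

\begin{thebibliography}{9}

\bibitem{ATLAS} \emph{ATLAS}.

\bibitem{DM} Djokovi\'c and Miller, 1980.

\bibitem{GKLV} Michael Giudici, Istv\'an Kov\'acs, Cai Heng Li, Gabriel Verret, \emph{Cubic arc-transitive $k$-circulants}, arXiv:1603.01368 (2016).

\bibitem{Gor} Gorenstein, \emph{Finite Groups}.

\bibitem{GLS} Gorenstein, Lyons and Solomon, no.~3.

\bibitem{Vdovin} Vdovin, Algebra and Logic 38 (1999), 67--83.

\end{thebibliography}
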